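# Prediction coefficients of fractional Gaussian noise: from positive correlations to positive weights

## 1. Do positive correlations give positive weights?

Let $B^H=\{B^H_t,\ t\ge 0\}$ be a fractional Brownian motion with Hurst parameter $H\in(0,1)$, that is, a centered Gaussian process with
$$\mathbb E\,B^H_tB^H_s=\tfrac12\left(t^{2H}+s^{2H}-|t-s|^{2H}\right).$$
Its increments $\Delta_k=B^H_k-B^H_{k-1}$, $k\ge1$, form the fractional Gaussian noise, a stationary centered Gaussian sequence with autocovariance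
$$\rho(m)=\rho_H(m)=\mathbb E\,\Delta_k\Delta_{k+m}=\tfrac12\left(|m+1|^{2H}-2|m|^{2H}+|m-1|^{2H}\right),\qquad \rho(0)=1 .$$
We predict $\Delta_1$ from the variables that follow it. Since everything is Gaussian, the conditional expectation is the orthogonal projection and it is linear:
$$\mathbb E(\Delta_1\mid\Delta_2,\dots,\Delta_n)=\sum_{k=2}^n\alpha_k\Delta_k,\qquad \alpha_k=\alpha_k(H,n).$$
It is convenient to count the predictors. For $n\ge1$ write the projection of $\Delta_1$ onto $\Delta_2,\dots,\Delta_{n+1}$ as $\sum_{j=1}^n\varphi_{n,j}\Delta_{1+j}$, so that $\alpha_k(H,n)=\varphi_{n-1,k-1}$. Orthogonality of the error to each $\Delta_{1+i}$ gives the normal equations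
$$\sum_{j=1}^n\rho(i-j)\,\varphi_{n,j}=\rho(i),\qquad 1\le i\le n. \tag{1}$$
The matrix is nondegenerate (we recall the reason in Section 2), so the solution is unique. By stationarity any $\Delta_j$ is predicted from its followers with the same weights.

Let $H>\frac12$. Then $x\mapsto x^{2H}$ is strictly convex on $[0,\infty)$, so $\rho(m)>0$ for every $m\ge1$: all correlations are positive. The first guess is that each future value then pulls the prediction in its own direction, so that all $\alpha_k$ are positive. Precisely this statement is posed as a conjecture in Yuliya Mishura, Kostiantyn Ralchenko, René L. Schilling, "Analytical and computational problems related to fractional Gaussian noise", arXiv:2209.02501 (2022). We test it by hand.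

With one predictor, $\alpha_2(H,2)=\rho(1)=2^{2H-1}-1>0$. With two predictors, (1) reads $\alpha_2+\rho(1)\alpha_3=\rho(1)$, $\rho(1)\alpha_2+\alpha_3=\rho(2)$, hence
$$\alpha_2(H,3)=\frac{\rho(1)(1-\rho(2))}{1-\rho(1)^2},\qquad \alpha_3(H,3)=\frac{\rho(2)-\rho(1)^2}{1-\rho(1)^2}. \tag{2}$$
The first is positive because $0<\rho(1),\rho(2)<1$. The second needs $\rho(2)>\rho(1)^2$, which is no longer a matter of positive correlations. Put $x=2H\in(1,2)$. Then $\rho(1)=2^{x-1}-1$, $\rho(2)=\frac12(3^x-2\cdot2^x+1)$, and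
$$\rho(2)-\rho(1)^2=\tfrac12\left(3^x-1-\tfrac12 4^x\right)=\tfrac12\,3^x\left(1-3^{-x}-\tfrac12(4/3)^x\right).$$
The last bracket is strictly concave in $x$ and vanishes at $x=1$ and at $x=2$. So it is positive on $(1,2)$ (and negative for $0<x<1$). The guess survives. For $H=\frac34$ one gets $\alpha_2\approx0.365$, $\alpha_3\approx0.118$.

The reason behind the guess does not survive. Consider a stationary Gaussian sequence with autocovariance
$$\rho^*(0)=1,\qquad \rho^*(m)=\tfrac54\,2^{-|m|}\quad(m\ne0).$$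
It exists: $\sum_m\rho^*(m)e^{im\theta}=1-\frac54+\frac54\cdot\frac{3/4}{|1-\frac12e^{i\theta}|^2}\ge-\frac14+\frac54\cdot\frac13=\frac16>0$. Its correlations are positive, decreasing and convex on $\{0,1,2,\dots\}$ (they begin $1,\ 0.625,\ 0.3125$). Yet the analogue of (2) gives
$$\alpha_3^*=\frac{\frac{20}{64}-\frac{25}{64}}{\frac{39}{64}}=-\frac5{39}<0 .$$
We call this the toy sequence and return to it. So positivity, monotonicity and convexity of the correlations prove nothing, and finer information about $\rho_H$ must enter. Nevertheless the guess is right.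

**Theorem 1.** If $H\in(\frac12,1)$, then $\alpha_k(H,n)>0$ for all $n\ge2$ and $2\le k\le n$.

From here until the last part of Section 9, $H\in(\frac12,1)$, and
$$d=H-\tfrac12\in(0,\tfrac12),\qquad s=2H+1=2+2d\in(2,3).$$
We write $X\asymp Y$ if $X/Y$ lies between two positive constants, which may depend on $H$.

## 2. The spectral density and the coefficients $a_j$

**Definition (spectral density).** An integrable $f\ge0$ on $(0,2\pi)$ is the spectral density of an autocovariance $\gamma$ if $\gamma(m)=\frac1{2\pi}\int_0^{2\pi}f(\theta)e^{-im\theta}d\theta$ for all $m\in\mathbb Z$.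

The toy sequence has $f^*(\theta)=-\frac14+\frac{15}{16}|1-\frac12e^{i\theta}|^{-2}$. If $f>0$ almost everywhere, then all covariance matrices are positive definite, because $\sum_{i,j}x_ix_j\gamma(i-j)=\frac1{2\pi}\int f\,|\sum_jx_je^{ij\theta}|^2d\theta>0$ for real $x\ne0$.

**Step 2.1: the spectral density of the noise.** The purpose is an explicit $f$. For $H\in(0,1)$ put $c^{-1}=\int_{\mathbb R}(1-\cos\xi)|\xi|^{-1-2H}d\xi$, which is finite. Scaling $\xi$ by $|t|$ gives $|t|^{2H}=c\int_{\mathbb R}(1-\cos t\xi)|\xi|^{-1-2H}d\xi$. Since $2\cos m\xi-\cos(m+1)\xi-\cos(m-1)\xi=2\cos m\xi\,(1-\cos\xi)$,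
$$\rho(m)=c\int_{\mathbb R}\cos(m\xi)(1-\cos\xi)|\xi|^{-s}d\xi .$$
The weight is integrable: it behaves like $|\xi|^{1-2H}$ at $0$ and is $O(|\xi|^{-1-2H})$ at infinity. Cut $\mathbb R$ into intervals of length $2\pi$ and translate them to $(0,2\pi)$. With $C=\pi c$ and $2(1-\cos\theta)=|1-e^{i\theta}|^2$ the spectral density is
$$f(\theta)=C\,|1-e^{i\theta}|^2\sum_{k\in\mathbb Z}|\theta+2\pi k|^{-s}. \tag{3}$$
This holds for every $H\in(0,1)$, and $f>0$. Hence the covariance matrices of the noise are positive definite for every $H\in(0,1)$.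

Now let $H>\frac12$ again. Put $\theta=2\pi u$ and
$$M_s(u)=\sum_{k\in\mathbb Z}|u+k|^{-s},\qquad K(u)=\pi^{-s}|\sin\pi u|^sM_s(u).$$
Since $|1-e^{i\theta}|=2\sin\pi u$ and $2-s=-2d$, (3) becomes
$$f=C\,(2\sin\pi u)^{-2d}K(u),\qquad 0<u<1. \tag{4}$$

**Step 2.2: $K$ is twice continuously differentiable.** This will make the Fourier coefficients of $\log K$ summable. Let $g(u)=\frac{\sin\pi u}{\pi u}$, which is positive and $C^\infty$ on $(-1,1)$. For $|u|<1$,
$$K(u)=g(u)^s+|u|^sg(u)^s\sum_{k\ne0}|u+k|^{-s}.$$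
The sum over $k\ne0$ is $C^\infty$ on $(-1,1)$, because the series and all its termwise derivatives converge locally uniformly. The function $|u|^s$ is $C^2$ since $s>2$. So $K$, with $K(0)=1$, is $C^2$ on $(-1,1)$. It is 1-periodic, hence $C^2$ on $\mathbb R$; it is also even and positive. Thus $\log K$ is $C^2$ and 1-periodic, and two integrations by parts give
$$\kappa_k:=\int_0^1\log K(u)\cos(2\pi ku)\,du=O(k^{-2}).$$
Therefore $\log K(u)=\kappa_0+2\sum_{k\ge1}\kappa_k\cos2\pi ku$, with absolute convergence. Let $\eta_k=\frac1{2\pi}\int_0^{2\pi}\log f(\theta)\cos k\theta\,d\theta$. The classical series $-\log(2\sin\pi u)=\sum_{k\ge1}\frac{\cos2\pi ku}k$ and (4) give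
$$\eta_k=\frac dk+\kappa_k,\qquad k\ge1. \tag{5}$$

**Step 2.3: factoring the density.** We want to write $f$ as a squared modulus of a function analytic in the disc. Define
$$D(z)=\exp\Big(\sum_{k\ge1}\eta_kz^k\Big)=(1-z)^{-d}\exp\Big(\sum_{k\ge1}\kappa_kz^k\Big),\qquad A(z)=\frac1{D(z)}=1-\sum_{j\ge1}a_jz^j. \tag{6}$$
As $\sum|\kappa_k|<\infty$, $D$ is continuous and zero-free on $\{|z|\le1\}\setminus\{1\}$, with $|D(z)|\asymp|1-z|^{-d}$ there. Its coefficients $D_i$ are real. On the circle $|D(e^{i\theta})|^2=(2\sin\pi u)^{-2d}\exp(2\sum_{k\ge1}\kappa_k\cos2\pi ku)=(2\sin\pi u)^{-2d}K(u)e^{-\kappa_0}$, so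
$$f(\theta)=\sigma^2|D(e^{i\theta})|^2,\quad 0<\theta<2\pi,\qquad \sigma^2=Ce^{\kappa_0}. \tag{7}$$
For $0\le r<1$, $|1-e^{i\theta}|\le|1-re^{i\theta}|+(1-r)\le2|1-re^{i\theta}|$. So $|D(re^{i\theta})|$ is at most a constant times $|1-e^{i\theta}|^{-d}$, which lies in $L^2$ because $2d<1$. The $m$-th Fourier coefficient of $\theta\mapsto D(re^{i\theta})$ is $D_mr^m$ for $m\ge0$ and $0$ for $m<0$. Letting $r\uparrow1$ by dominated convergence, the Fourier coefficients of $D(e^{i\theta})\in L^2$ are $D_m$ ($m\ge0$) and $0$ ($m<0$). Parseval and (7) give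
$$\rho(m)=\sigma^2\sum_{i\ge0}D_iD_{i+|m|},\qquad \sum_iD_i^2<\infty. \tag{8}$$
Expanding $A=\exp(-\sum\eta_kz^k)$ we note $a_1=\eta_1$ and $a_2=\eta_2-\frac12\eta_1^2$.

Two examples. If $f=|1-e^{i\theta}|^{-2d}$ exactly, then $A(z)=(1-z)^d$, so $a_1=d$, $a_2=\frac12d(1-d)$, and all $a_j>0$. For the toy sequence, let $p^*=\frac{5-\sqrt{21}}2\in(0,1)$, so that $1+p^{*2}=5p^*$. Then on the circle
$$f^*=\frac{\frac18(5+z+\frac1z)}{(1-\frac z2)(1-\frac1{2z})}=\frac1{8p^*}\cdot\frac{(1+p^*z)(1+\frac{p^*}z)}{(1-\frac z2)(1-\frac1{2z})},$$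
so $D^*=\frac{1+p^*z}{1-z/2}$, $A^*=\frac{1-z/2}{1+p^*z}$, hence $a^*_1=\frac12+p^*$ and $a_2^*=-p^*(\frac12+p^*)<0$.

The numbers $a_j$ are what the $\varphi_{n,j}$ become for an infinite number of predictors. Here is the full result.

**Theorem 2.** Let $H\in(\frac12,1)$, let $f$ be the spectral density of the noise, $\eta_k=\frac1{2\pi}\int_0^{2\pi}\log f(\theta)\cos k\theta\,d\theta$, and $1-\sum_{j\ge1}a_jz^j=\exp(-\sum_{k\ge1}\eta_kz^k)$. Then:

1. $a_j>0$ for all $j\ge1$, and $\sum_ja_j=1$.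
2. For fixed $k$, $\alpha_k(H,n)$ is strictly decreasing in $n\ge k$ and $\alpha_k(H,n)\downarrow a_{k-1}$. Hence $\alpha_k(H,n)>a_{k-1}>0$, and this lower bound, uniform in $n$, is sharp. Moreover $\sum_{k=2}^n\alpha_k(H,n)<1$.
3. For every gap $h\ge1$ and every $n\ge1$, all coefficients of the projection of $\Delta_1$ onto $\Delta_{1+h},\dots,\Delta_{n+h}$ are strictly positive.
4. For every $H\in(0,1)$ (now including $H\le\frac12$), $n\ge2$ and $2\le k\le n$: $\operatorname{sign}\alpha_k(H,n)=\operatorname{sign}(H-\frac12)$.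

Reading the signs of $a_j$ directly off (6) fails at once: $(1-z)^d$ has the right signs, but multiplying by $\exp(-\sum\kappa_kz^k)$ gives
$$a_2=\tfrac12d(1-d)-d\kappa_1-\tfrac12\kappa_1^2+\kappa_2 ,$$
and we shall see in Section 8 that $\kappa_1\ge0$, so two of these terms have the wrong sign.

## 3. The Durbin–Levinson recursion, read from high order to low

The natural attempt at Theorem 1 is induction on the number of predictors, so we derive the recursion that links order $n$ to order $n+1$.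

**Step 3.1: the recursion.** Let $\gamma$ be an autocovariance whose matrices $\Gamma_n=(\gamma(i-j))_{i,j=1}^n$ are all positive definite. Let $g_n=(\gamma(1),\dots,\gamma(n))^T$, let $\varphi_n=(\varphi_{n,1},\dots,\varphi_{n,n})^T$ solve $\Gamma_n\varphi_n=g_n$, put $\beta_n=\varphi_{n,n}$, and let $J$ reverse the coordinates. Write $\varphi_{n+1}=(\psi,\beta_{n+1})$. The first $n$ equations of order $n+1$ are $\Gamma_n\psi+\beta_{n+1}Jg_n=g_n$. A symmetric Toeplitz matrix commutes with $J$, so $\Gamma_nJ\varphi_n=Jg_n$, and $\psi=\varphi_n-\beta_{n+1}J\varphi_n$, i.e.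
$$\varphi_{n+1,j}=\varphi_{n,j}-\beta_{n+1}\,\varphi_{n,n+1-j},\qquad 1\le j\le n. \tag{9}$$

**Step 3.2: $|\beta_{n+1}|<1$.** This is needed to invert (9). Let $v_n=\gamma(0)-g_n^T\varphi_n$ be the prediction error variance; it is positive, being the Schur complement of $\Gamma_n$ in a positive definite matrix. The last equation of order $n+1$ is
$$\gamma(n+1)=(Jg_n)^T\psi+\beta_{n+1}\gamma(0)=g_n^TJ\varphi_n-\beta_{n+1}g_n^T\varphi_n+\beta_{n+1}\gamma(0)=g_n^TJ\varphi_n+\beta_{n+1}v_n .$$
Hence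
$$v_{n+1}=\gamma(0)-g_n^T\psi-\beta_{n+1}\gamma(n+1)=v_n+\beta_{n+1}g_n^TJ\varphi_n-\beta_{n+1}g_n^TJ\varphi_n-\beta_{n+1}^2v_n=(1-\beta_{n+1}^2)v_n. \tag{10}$$
As $v_n,v_{n+1}>0$, $|\beta_{n+1}|<1$.

Induction upward stops at (9): positive coefficients of order $n$ say nothing about the sign of the new number $\beta_{n+1}$, and even if $\beta_{n+1}>0$, the right side of (9) is a difference. The toy sequence shows the failure: order $1$ has the coefficient $\frac58>0$, order $2$ has $\beta_2=-\frac5{39}$. But solve (9) in the other direction. Using (9) for $j$ and for $n+1-j$ gives $\varphi_{n+1,j}+\beta_{n+1}\varphi_{n+1,n+1-j}=(1-\beta_{n+1}^2)\varphi_{n,j}$, i.e.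
$$\varphi_{n,j}=\frac{\varphi_{n+1,j}+\beta_{n+1}\,\varphi_{n+1,n+1-j}}{1-\beta_{n+1}^2}. \tag{11}$$
No minus sign is left in the numerator: if all coefficients of order $n+1$ are nonnegative, among them $\beta_{n+1}$, then all coefficients of order $n$ are nonnegative. **Positivity descends.** So we should start at infinite order, that is, at the $a_j$. There is no last coefficient at infinite order, so we truncate $A$ to a polynomial; then the sequence has an honest finite top order.

**Proposition A.** If $a_j>0$ for all $j\ge1$, then $\sum_ja_j=1$ and $\varphi_{n,j}\ge a_j>0$ for all $1\le j\le n$.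

*Proof.* As $r\uparrow1$, $A(r)=1/D(r)\to0$, so $\sum a_jr^j\to1$, and $\sum a_j=1$ by monotone convergence. Hence $\sum_{j\le N}a_j<1$ for each $N$, and $A_N(z)=1-\sum_{j\le N}a_jz^j$ has no zeros in $|z|\le1$. Let $D^{(N)}=1/A_N=\sum_iD^{(N)}_iz^i$, which converges in a disc of radius larger than $1$, and $\gamma_N(m)=\sum_iD^{(N)}_iD^{(N)}_{i+|m|}$. This is the autocovariance with continuous positive spectral density $|A_N|^{-2}$, so its matrices are positive definite.

*Convergence $\gamma_N\to\rho/\sigma^2$.* From $DA=1$ and $D^{(N)}A_N=1$, for $i\ge1$,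
$$D_i=\sum_{j=1}^ia_jD_{i-j},\qquad D^{(N)}_i=\sum_{j=1}^{\min(i,N)}a_jD^{(N)}_{i-j},\qquad D_0=D_0^{(N)}=1 .$$
By induction $0\le D^{(N)}_i\le D_i$, with $D_i^{(N)}=D_i$ for $i\le N$. The products $D_iD_{i+|m|}$ are summable by (8), so dominated convergence gives $\gamma_N(m)\to\sum_iD_iD_{i+|m|}=\rho(m)/\sigma^2$.

*The predictors of $\gamma_N$ of order $n\ge N$.* For $m\ge1$,
$$\gamma_N(m)-\sum_{j\le N}a_j\gamma_N(m-j)=\frac1{2\pi}\int_0^{2\pi}\frac{A_N(e^{i\theta})}{|A_N(e^{i\theta})|^2}e^{-im\theta}d\theta=\frac1{2\pi}\int_0^{2\pi}\overline{D^{(N)}(e^{i\theta})}\,e^{-im\theta}d\theta=0,$$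
since $\overline{D^{(N)}}$ contains only the exponentials $e^{-il\theta}$, $l\ge0$. So for $n\ge N$ the vector $(a_1,\dots,a_N,0,\dots,0)$ solves the normal equations: the predictor coefficients $\varphi^{(N)}_{n,j}$ of $\gamma_N$ equal $a_j$ for $j\le N$ and $0$ for $N<j\le n$.

*Descent.* The coefficients of order $N$ are nonnegative, so by (11) those of orders $N-1,N-2,\dots,1$ are too; those of order $n\ge N$ are by the previous paragraph. Thus $\varphi_{n,j}^{(N)}\ge0$ for all $n,j$, and then (9) shows that $\varphi^{(N)}_{n,j}$ is nonincreasing in $n$. At order $\max(n,N)$ it equals $a_j$ for $j\le N$. Hence $\varphi^{(N)}_{n,j}\ge a_j$ whenever $j\le\min(n,N)$.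

*Limit.* Fix $n$ and let $N\to\infty$. The matrices for $\gamma_N$ converge to the nondegenerate matrix for $\rho/\sigma^2$, so by Cramer's rule $\varphi^{(N)}_{n,j}\to\varphi_{n,j}$ (the factor $\sigma^{-2}$ does not change the predictor). So $\varphi_{n,j}\ge a_j$. $\square$

What remains for Theorem 1 is that **$a_j>0$ for all $j\ge1$**. This is a statement about one analytic function, $A$.

## 4. A moment measure of infinite mass, and the continuation of $f$

**Step 4.1: $\rho(m)$ is a moment.** The purpose is to continue $f$ off the circle with control of signs. For a function $G$ that is continuous on $[m-1,m+1]$ with integrable second derivative, $G(m+1)-2G(m)+G(m-1)=\int_{-1}^1(1-|v|)G''(m+v)dv$. With $G=x^{2H}$ (for $m=1$, $G''$ has an integrable singularity at $0$, as $2H-2>-1$), for $m\ge1$,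
$$\rho(m)=H(2H-1)\int_{-1}^1(1-|v|)(m+v)^{2H-2}dv .$$
Insert $t^{2H-2}=\Gamma(2-2H)^{-1}\int_0^\infty\lambda^{1-2H}e^{-\lambda t}d\lambda$ and $\int_{-1}^1(1-|v|)e^{-\lambda v}dv=\frac{2(\cosh\lambda-1)}{\lambda^2}=\frac{4\sinh^2(\lambda/2)}{\lambda^2}$. All integrands are nonnegative, so the order of integration may be changed, and
$$\rho(m)=\int_{(0,1)}x^m\mu(dx),\qquad m\ge1, \tag{12}$$
where $\mu$ is the image under $x=e^{-\lambda}$ of $\frac{H(2H-1)}{\Gamma(2-2H)}\lambda^{-1-2H}\,4\sinh^2(\lambda/2)\,d\lambda$ on $(0,\infty)$. Here $\int x\,d\mu=\rho(1)<\infty$, but $\mu((0,1))=\infty$, with divergence at $\lambda=\infty$.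

If (12) held with mass $1$ at $m=0$ also, Cauchy–Schwarz would give $\rho(1)^2\le\rho(0)\rho(2)$ at once. In our case the inequality reads $\rho(1)^2\le\mu((0,1))\,\rho(2)$ and is empty. For the toy sequence $\mu^*=\frac54\delta_{1/2}$ has mass $\frac54>1$, and $\rho^*(2)<\rho^*(1)^2$. The excess mass is the obstacle, and the next steps convert it into a single zero of an analytic function.

**Step 4.2: the function $S$.** Let
$$F(z)=\frac12+\int\frac{xz}{1-xz}\mu(dx),\qquad S(z)=F(z)+F(1/z).$$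
For $z$ in a compact subset of $\mathbb C\setminus[1,\infty)$, $|1-xz|$ is bounded below uniformly in $x\in[0,1]$, and $x\,\mu(dx)$ is finite. So $F$ is analytic in $\mathbb C\setminus[1,\infty)$, and $F(z)=\frac12+\sum_{m\ge1}\rho(m)z^m$ for $|z|<1$. Then $S$ is analytic in $\mathbb C\setminus[0,\infty)$ and $S(\bar z)=\overline{S(z)}$. For $0<\theta<2\pi$, $S(e^{i\theta})=2\operatorname{Re}F(e^{i\theta})=\lim_{r\uparrow1}2\operatorname{Re}F(re^{i\theta})=\lim_{r\uparrow1}\sum_{m\in\mathbb Z}\rho(m)r^{|m|}e^{im\theta}$. This is a limit of Poisson integrals of $f$ at a continuity point, so $S(e^{i\theta})=f(\theta)$.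

**Step 4.3: a second formula for $S$.** Formula (3) will give the values of $S$ on the cut. The map $w\mapsto z=e^{iw}$ takes the strip $0<\operatorname{Re}w<2\pi$ bijectively onto $\mathbb C\setminus[0,\infty)$. With principal powers put
$$L(w)=\sum_{k\ge0}(w+2\pi k)^{-s}+\sum_{k\ge1}(2\pi k-w)^{-s}.$$
It is analytic in the strip, and for $w=\theta\in(0,2\pi)$ it is $\sum_{k\in\mathbb Z}|\theta+2\pi k|^{-s}$. As $|1-z|^2=2-z-\frac1z$ on the circle, (3) and the identity theorem give
$$S(z)=C\left(2-z-\tfrac1z\right)L(w),\qquad z=e^{iw}. \tag{13}$$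

## 5. The single zero of $S$, and its values along the cut

**Step 5.1: zeros of $S$ in $|z|>1$.** We will divide by $S$, so we must know where it vanishes. Compute $\operatorname{Im}\frac{xz}{1-xz}=\frac{x\operatorname{Im}z}{|1-xz|^2}$, and $\frac{x/z}{1-x/z}=\frac x{z-x}$ has imaginary part $-\frac{x\operatorname{Im}z}{|z-x|^2}$. So for $|z|>1$, $\operatorname{Im}z>0$,
$$\operatorname{Im}S(z)=\operatorname{Im}z\int x\Big[\frac1{|1-xz|^2}-\frac1{|z-x|^2}\Big]\mu(dx)>0,$$
because $|z-x|^2-|1-xz|^2=(|z|^2-1)(1-x^2)>0$. By symmetry $\operatorname{Im}S<0$ for $|z|>1$, $\operatorname{Im}z<0$. For real $z<-1$, the same identity gives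
$$S'(z)=\int x\left[(1-xz)^{-2}-(z-x)^{-2}\right]\mu(dx)>0 .$$
Also $S(-1)=f(\pi)>0$, and as $X\to\infty$
$$S(-X)=1-\int\frac{xX}{1+xX}\mu(dx)-\int\frac x{X+x}\mu(dx)\to-\infty ,$$
since the first integral increases to $\mu((0,1))=\infty$. This is where the excess mass acts. Consequently, in $\{|z|>1\}\setminus(1,\infty)$ the function $S$ has exactly one zero $-x_0$, $x_0>1$, and it is simple. On $|z|=1$, $z\ne1$, $S=f>0$. Put $p=1/x_0\in(0,1)$.

**Step 5.2: boundary values on $(1,\infty)$.** These will become densities of integrals. For $\operatorname{Re}w\ge0$, $|w+2\pi k|\ge2\pi k$; for $\operatorname{Re}w\le2\pi$, $|2\pi k-w|\ge2\pi(k-1)$. So the series for $L$ converges locally uniformly on $\{0\le\operatorname{Re}w\le2\pi\}\setminus\{0,2\pi\}$, where each term is continuous. Hence $L$ extends continuously to this set and $S$ to both sides of $(1,\infty)$. The upper side of $x=e^y$, $y>0$, is $w=-iy$. Here $(-iy)^{-s}=y^{-s}e^{i\pi s/2}=-y^{-s}e^{i\pi d}$ since $s/2=1+d$, and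 $2-x-\frac1x=-4\sinh^2(y/2)$. The remaining terms of $L(-iy)$ pair up as $(2\pi k-iy)^{-s}+(2\pi k+iy)^{-s}$. So
$$S(x+i0)=4C\sinh^2(y/2)\left[y^{-s}e^{i\pi d}-W(y)\right],\qquad W(y)=2\operatorname{Re}\sum_{k\ge1}(2\pi k+iy)^{-s}. \tag{14}$$
As $W$ is real and $0<\pi d<\frac\pi2$, $\operatorname{Im}S(x+i0)>0$.

**Step 5.3: size of $S$ near $1$, for $|z|\ge1$.** Sizes are needed to discard circles in contour integrals; all estimates are uniform up to both sides of the cut. When $z\to1$, either $w\to0$ with $\operatorname{Re}w\ge0$, and then $L(w)=w^{-s}+O(1)$, or $w\to2\pi$ with $\operatorname{Re}w\le2\pi$, and then $L(w)=(2\pi-w)^{-s}+O(1)$: the other terms are bounded by a convergent series. Since $2-z-\frac1z=4\sin^2(w/2)$, and $|z-1|$ is comparable to $|w|$ in the first case and to $|2\pi-w|$ in the second, and $2-s=-2d$,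
$$|S(z)|\asymp|z-1|^{-2d}\qquad\text{near }1,\ |z|\ge1. \tag{15}$$

**Step 5.4: size of $S$ near $\infty$.** Put $a=w/2\pi$, so $0\le\operatorname{Re}a\le1$ and $\operatorname{Im}a=-Y$ with $Y=\frac{\log|z|}{2\pi}$. Then $L=(2\pi)^{-s}[Z(a)+Z(1-a)]$ with $Z(a)=\sum_{k\ge0}(a+k)^{-s}$. For $\operatorname{Re}a\ge0$, $a\ne0$, compare the sum with the integral of $t\mapsto(a+t)^{-s}$: on each $[k,k+1]$ the value at $k$ differs from the value at $t$ by at most the integral of the modulus of the derivative over $[k,k+1]$. As $\int_0^\infty(a+t)^{-s}dt=\frac{a^{1-s}}{s-1}$ and $|a+t|^2\ge|a|^2+t^2$,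
$$\Big|Z(a)-\frac{a^{1-s}}{s-1}\Big|\le\int_0^\infty s|a+t|^{-s-1}dt\le s\int_0^\infty(|a|^2+t^2)^{-(s+1)/2}dt=O(|a|^{-s}).$$
As $Y\to\infty$, uniformly in $\operatorname{Re}a\in[0,1]$: $|a|\sim|1-a|\sim Y$, $\arg a\to-\frac\pi2$, $\arg(1-a)\to\frac\pi2$. Since $1-s=-2H$, we get $a^{1-s}+(1-a)^{1-s}=Y^{-2H}(e^{i\pi H}+e^{-i\pi H}+o(1))$. Thus $L(w)=(2\pi)^{-s}\frac{Y^{-2H}}{2H}(2\cos\pi H+o(1))$, and $\cos\pi H\ne0$. Hence
$$|S(z)|\sim\mathrm{const}\cdot|z|\,(\log|z|)^{-2H}\quad\text{at }\infty,\qquad\mathrm{const}>0. \tag{16}$$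

## 6. Removing the pole: the function $E$ and two contour integrals

**Step 6.1: continuing $A$.** The $a_j$ are Taylor coefficients of $A$, and we want to compute them on the cut $[1,\infty)$. For $|z|\ge1$, $z\notin[1,\infty)$, put
$$A(z)=\frac{\sigma^2D(1/z)}{S(z)} .$$
On $|z|=1$, $z\ne1$, we have $D(1/z)=\overline{D(z)}$ and $S=\sigma^2|D|^2$ by (7), so this agrees with $1/D$. Both definitions are continuous up to the circle minus $\{1\}$, so by Morera's theorem $A$ is meromorphic in $\mathbb C\setminus[1,\infty)$. It is zero-free, since $D(1/z)\ne0$ and $S$ is finite, and its only pole is a simple one at $-x_0$. Since $p=1/x_0$,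
$$E(z)=(1+pz)A(z)$$
is analytic and zero-free in $\mathbb C\setminus[1,\infty)$, with $E(0)=1$ and $E(\bar z)=\overline{E(z)}$. It extends continuously to both sides of $(1,\infty)$, because $S(x\pm i0)\ne0$. By $|D(z)|\asymp|1-z|^{-d}$ for $|z|\le1$, and by (15), (16) for $|z|\ge1$, up to the sides of the cut
$$|E(z)|\asymp|z-1|^d\ \text{ near }1,\qquad|E(z)|\sim\mathrm{const}\cdot(\log|z|)^{2H}\ \text{ at }\infty. \tag{17}$$
(Near $1$ with $|z|\ge1$ this is $|z-1|^{-d}$ from $D(1/z)$ times $|z-1|^{2d}$ from $1/S$.) On the cut, $E(x+i0)=(1+px)\,\sigma^2D(1/x)/S(x+i0)$ is a positive number times $1/S(x+i0)$, so $\operatorname{Im}E(x+i0)<0$. Put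
$$\tau(x)=-\frac1\pi\operatorname{Im}E(x+i0)>0,\qquad x>1 .$$
By (17), $\tau$ is continuous, bounded near $1$, and $O(\log^{2H}x)$ at $\infty$.

**Step 6.2: collapsing a contour onto the cut.** We use the following twice. Let $\Phi$ be analytic in $\mathbb C\setminus[1,\infty)$, $\Phi(\bar z)=\overline{\Phi(z)}$, continuous up to both sides of $(1,\infty)$, with $\Phi(z)=O(\log^{2H}|z|)$ at $\infty$ and $\Phi(z)=O(1+\log\frac1{|z-1|})$ near $1$. Then for $j\ge1$ the $j$-th Taylor coefficient of $\Phi$ at $0$ is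
$$\frac1\pi\int_1^\infty\operatorname{Im}\Phi(x+i0)\,x^{-j-1}dx. \tag{18}$$
Indeed, deform the contour in $\frac1{2\pi i}\oint\Phi(z)z^{-j-1}dz$ to the boundary of $\{|z|<R,\ |z-1|>\varepsilon\}\setminus[1,\infty)$; by continuity the contour may lie on the sides of the cut. The circle $|z|=R$ contributes $O(R^{-j}\log^{2H}R)\to0$, and the circle $|z-1|=\varepsilon$ contributes $O(\varepsilon(1+\log\frac1\varepsilon))\to0$. The upper side is traversed from $1$ to $R$, the lower side from $R$ to $1$, and $\Phi(x+i0)-\Phi(x-i0)=2i\operatorname{Im}\Phi(x+i0)$. The integral (18) converges absolutely by the bounds on $\Phi$.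

**Step 6.3: the coefficients of $E$.** Apply (18) to $\Phi=E$:
$$E(z)=1-\sum_{j\ge1}e_jz^j,\qquad e_j=\int_1^\infty x^{-j-1}\tau(x)\,dx\in(0,\infty). \tag{19}$$

**Step 6.4: $\log E$ makes sense on the whole slit plane.** This prepares the second use of (18). For $|z|<1$ sum the geometric series in (19) to get $E(z)=1-\int_1^\infty\frac{z\,\tau(x)}{x(x-z)}dx$. Both sides are analytic in $\mathbb C\setminus[1,\infty)$, because $\int\tau(x)x^{-2}dx<\infty$; so the formula holds there. Since $\operatorname{Im}\frac z{x-z}=\frac{x\operatorname{Im}z}{|x-z|^2}$, we get $\operatorname{Im}E<0$ for $\operatorname{Im}z>0$, and $\operatorname{Im}E>0$ for $\operatorname{Im}z<0$. On $(-\infty,1)$, $E$ is real, zero-free and $E(0)=1$, so $E>0$. Thus $E$ avoids $(-\infty,0]$, and the principal $\log E$ is analytic in $\mathbb C\setminus[1,\infty)$ and continuous up to the sides of the cut. As $E(x+i0)$ is a positive multiple of $1/S(x+i0)$,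
$$-\arg E(x+i0)=\arg S(x+i0)=:\pi q(x),\qquad q(x)\in(0,1),$$
and $q$ is continuous.

**Step 6.5: a formula for $\eta_k$.** By (17) and $|\log E|\le|\log|E||+\pi$, $\log E=O(\log\log|z|)$ at $\infty$ and $O(1+\log\frac1{|z-1|})$ near $1$. So (18) applies to $\Phi=-\log E$, which near $0$ equals $\sum_{k\ge1}\eta_kz^k-\log(1+pz)$, with $k$-th coefficient $\eta_k+(-1)^k\frac{p^k}k$. Hence
$$\eta_k=I_k+(-1)^{k+1}\frac{p^k}k,\qquad I_k=\int_1^\infty q(x)\,x^{-k-1}dx,\qquad k\ge1. \tag{20}$$

## 7. Convexity reduces everything to $a_2$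

The $e_j$ are positive and we want the $a_j$. Comparing coefficients in $(1+pz)(1-\sum a_jz^j)=1-\sum e_jz^j$,
$$a_1=e_1+p,\qquad a_j=e_j-p\,a_{j-1}\quad(j\ge2). \tag{21}$$
The subtraction is the price of the zero $-x_0$. Rescale so that the factor $p$ disappears: with
$$b_j=a_jx_0^j,\qquad m_j=e_jx_0^j=\int_1^\infty\Big(\frac{x_0}x\Big)^j\tau(x)\frac{dx}x$$
we have $b_1=m_1+1$ and $b_j=m_j-b_{j-1}$ for $j\ge2$. Using this twice,
$$b_1=m_1+1>0,\qquad b_2=m_2-m_1-1,\qquad b_j=(m_j-m_{j-1})+b_{j-2}\quad(j\ge3). \tag{22}$$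

**Proposition B.** If $a_2>0$, then $a_j>0$ for all $j\ge1$.

*Proof.* The sequence $(m_j)_{j\ge1}$ is convex: with $c=x_0/x>0$, the second difference of $c^j$ is $c^j(c-1)^2\ge0$, and $m_j$ is an integral of such exponentials. If $a_2>0$, then $b_2>0$, i.e. $m_2-m_1>1>0$. By convexity $m_j-m_{j-1}>0$ for all $j\ge2$. Now (22) and induction give $b_j>0$ for all $j$, starting from $b_1,b_2>0$. $\square$

For the toy sequence $E^*=(1+p^*z)A^*=1-\frac z2$, so $e_2^*=0$ and (21) gives $a^*_2=-p^*a^*_1<0$. Its $\rho^*$ is of the form (12) too. So the sign of $a_2$ must come from the actual numbers of fractional Gaussian noise.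

## 8. The inequality $a_2>0$

Put $n_k=\kappa_k-2\kappa_{2k}$. By (5), also $n_k=\eta_k-2\eta_{2k}$, since $\frac dk-\frac{2d}{2k}=0$. From $2\eta_2=\eta_1-n_1$,
$$2a_2=2\eta_2-\eta_1^2=\eta_1(1-\eta_1)-n_1. \tag{23}$$
The plan is to bound $\eta_1(1-\eta_1)$ below by a multiple of $d$ and $n_1$ above by a smaller multiple.

**Step 8.1: $K$ is strictly decreasing on $[0,\frac12]$.** This will fix the sign of $\kappa_1$. Let $b=\frac12-u\in(0,\frac12)$ and let $\varsigma\ge2$ be real. Define $M_\varsigma$ as $M_s$ with $\varsigma$ in place of $s$. Insert $x^{-\varsigma}=\Gamma(\varsigma)^{-1}\int_0^\infty t^{\varsigma-1}e^{-xt}dt$ and sum: $\frac{e^{-ut}+e^{-(1-u)t}}{1-e^{-t}}=\frac{\cosh bt}{\sinh(t/2)}$, so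
$$M_\varsigma=\frac1{\Gamma(\varsigma)}\int_0^\infty t^{\varsigma-1}G(t)\,dt,\qquad G(t)=\frac{\cosh bt}{\sinh(t/2)} .$$
Since $1-e^{-t}\ge\frac t{1+t}$, we have $\frac1{\sinh(t/2)}\le2e^{-t/2}\frac{1+t}t$. So for $b\le b_1<\frac12$ the integrand and its $b$-derivative are at most $2t^{\varsigma-2}(1+t)e^{-\epsilon t}$ and $2t^{\varsigma-1}(1+t)e^{-\epsilon t}$, with $\epsilon=\frac12-b_1$. Both are integrable as $\varsigma\ge2$, and we may differentiate under the integral:
$$\partial_bM_\varsigma=\frac1{\Gamma(\varsigma)}\int_0^\infty t^\varsigma\,\frac{\sinh bt}{\sinh(t/2)}dt .$$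
Integration by parts, with vanishing boundary terms ($t^\varsigma G(t)\sim2t^{\varsigma-1}$ at $0$, exponential decay at $\infty$), gives
$$\varsigma M_\varsigma=\frac1{\Gamma(\varsigma)}\int_0^\infty t^\varsigma(-G'(t))\,dt,\qquad-G'=\frac{\frac12\coth(t/2)\cosh bt-b\sinh bt}{\sinh(t/2)}>0,$$
positive because $\frac12\coth(t/2)>\frac12>b$ and $\cosh bt>\sinh bt$. Dividing, $\frac1\varsigma\partial_b\log M_\varsigma$ is the mean, under the probability density proportional to $t^\varsigma(-G'(t))$, of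
$$r(t)=\frac1{\frac12\coth(t/2)\coth(bt)-b} .$$
The denominator decreases strictly to $\frac12-b>0$, so $r$ is bounded, positive and strictly increasing. Compare $\varsigma=s$ with $\varsigma=2$: the density for $s$ is proportional to $t^{s-2}$ times the density for $2$, and $t^{s-2}$ is strictly increasing. For two strictly increasing functions $r,\omega$ and independent $T,T'$ with the density for $\varsigma=2$, $\mathbb E\,(r(T)-r(T'))(\omega(T)-\omega(T'))>0$, that is, $\mathbb E\,r\omega>\mathbb E\,r\;\mathbb E\,\omega$ (Chebyshev's association inequality). With $\omega=t^{s-2}$, the mean of $r$ for $s$ is strictly larger than for $2$. So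
$$\partial_b\left[\log M_s-\tfrac s2\log M_2\right]>0 .$$
As $M_2=\pi^2/\sin^2\pi u$, the bracket is $\log K$. So $K$ is strictly increasing in $b$, i.e. strictly decreasing in $u$ on $(0,\frac12)$, and by continuity on $[0,\frac12]$.

**Step 8.2: $0\le\kappa_1\le h(\frac12)/\pi$, where $h=-\log K$.** By Step 8.1, $h$ is increasing on $[0,\frac12]$, and $h(0)=0$. By evenness and periodicity, and then folding at $u=\frac14$ with $\cos2\pi(\frac12-u)=-\cos2\pi u$,
$$\kappa_1=-2\int_0^{1/2}h(u)\cos2\pi u\,du=2\int_0^{1/4}\left[h(\tfrac12-u)-h(u)\right]\cos2\pi u\,du .$$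
The bracket lies in $[0,h(\frac12)]$ and $2\int_0^{1/4}\cos2\pi u\,du=\frac1\pi$.

**Step 8.3: $h(\frac12)<1.59\,d$.** Let $\lambda(s)=\sum_{j\text{ odd}\ge1}j^{-s}$. Then $M_s(\frac12)=2\cdot2^s\lambda(s)$ and
$$\log K(\tfrac12)=\log2+s\log\tfrac2\pi+\log\lambda(s)=:\psi(s).$$
By the Cauchy–Schwarz inequality $\lambda(\frac{s+s'}2)^2\le\lambda(s)\lambda(s')$, so $\log\lambda$ and $\psi$ are convex. Since $\lambda(2)=\frac{\pi^2}8$, $\psi(2)=\log(2\cdot\frac4{\pi^2}\cdot\frac{\pi^2}8)=0$. A convex function lies above its tangent, and $s-2=2d$: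
$$h(\tfrac12)=-\psi(s)\le-2d\,\psi'(2)=2d\left[\log\frac\pi2+\frac{|\lambda'(2)|}{\lambda(2)}\right].$$
To bound $|\lambda'(2)|=\sum_{j\text{ odd}\ge3}g(j)$ with $g(x)=x^{-2}\log x$, note $g''=x^{-4}(6\log x-5)>0$ for $x\ge8$. By convexity $g(j)\le\frac12\int_{j-1}^{j+1}g$ for odd $j\ge9$, and these intervals tile $[8,\infty)$:
$$|\lambda'(2)|\le\frac{\log3}9+\frac{\log5}{25}+\frac{\log7}{49}+\frac12\int_8^\infty g,\qquad\frac12\int_8^\infty g=\frac{\log8+1}{16}.$$
The right side is less than $0.1221+0.0644+0.0398+0.1925<0.419$. As $\log\frac\pi2<0.4516$ and $\lambda(2)>1.2337$, $h(\frac12)\le2d(0.4516+0.419/1.2337)<1.59\,d$.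

**Step 8.4: the lower bound for $\eta_1(1-\eta_1)$.** By Steps 8.2 and 8.3 and $\eta_1=d+\kappa_1$,
$$d\le\eta_1\le d\left(1+\tfrac{1.59}\pi\right)<1.507\,d. \tag{24}$$
A concave function on an interval is at least the minimum of its endpoint values. Apply this to $x(1-x)$ and use $0<d<\frac12$:
$$\eta_1(1-\eta_1)\ge\min\{d(1-d),\ 1.507d(1-1.507d)\}\ge\min\{0.5,\ 1.507\cdot0.2465\}\,d>0.371\,d. \tag{25}$$

**Step 8.5: an exact identity for $\sum n_k$.** We cannot evaluate $n_1$ alone, but a sum of the $n_k$ is explicit, because the unknown $\lambda(s)$ cancels between $u=\frac12$ and $u=\frac14$. In $\log K(\frac12)-\log K(\frac14)=2\sum_{k\ge1}\kappa_k(\cos\pi k-\cos\frac{\pi k}2)$ the bracket is $-1$ for odd $k$, $2$ for $k\equiv2$ and $0$ for $k\equiv0\pmod4$. So, writing $k=2l$ with $l$ odd in the second class,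
$$\log K(\tfrac12)-\log K(\tfrac14)=-2\sum_{k\text{ odd}}(\kappa_k-2\kappa_{2k})=-2\sum_{k\text{ odd}}n_k .$$
On the other hand $M_s(\frac14)=4^s\sum_{k\in\mathbb Z}|1+4k|^{-s}=4^s\lambda(s)$, since $|1+4k|$ runs once through the positive odd integers. So $K(\frac14)=\pi^{-s}2^{-s/2}4^s\lambda(s)=(2\sqrt2/\pi)^s\lambda(s)$, while $K(\frac12)=2(2/\pi)^s\lambda(s)$. The left side is therefore $\log2-\frac s2\log2=-d\log2$, and
$$\sum_{k\text{ odd}\ge1}n_k=\tfrac12\,d\log2. \tag{26}$$
An upper bound on $n_1$ now follows from lower bounds on $n_3,n_5,\dots$. Those come from the formula (20).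

**Step 8.6: $n_k$ as an integral of $q$.** For odd $k$, (20) gives $\eta_k=I_k+\frac{p^k}k$ and $2\eta_{2k}=2I_{2k}-\frac{p^{2k}}k$. So the zero $-x_0$ helps here:
$$n_k=I_k-2I_{2k}+\frac{p^k+p^{2k}}k>\int_1^\infty q(x)\,\omega_k(x)\,dx,\qquad\omega_k(x)=x^{-k-1}(1-2x^{-k}).$$
The weight $\omega_k$ is negative on $[1,\xi)$ and positive on $(\xi,\infty)$ with $\xi=2^{1/k}$, and $\int_1^\infty\omega_k=\frac1k-\frac2{2k}=0$. If $q$ were increasing, the integral would be nonnegative. We prove monotonicity on $(1,8]$, which suffices.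

**Step 8.7: $q$ is increasing on $(1,8]$.** With $x=e^y$, (14) gives
$$\cot\pi q=\frac{\cos\pi d-y^sW(y)}{\sin\pi d},\qquad y^sW(y)=2\sum_{k\ge1}\operatorname{Re}\Big(\frac{2\pi k}y+i\Big)^{-s}.$$
For $T>0$, $\arg(T+i)=\arctan\frac1T$, so
$$\frac d{dT}\operatorname{Re}(T+i)^{-s}=-s\,(T^2+1)^{-(s+1)/2}\cos\Big((s+1)\arctan\frac1T\Big).$$
For $0<y\le\log8<2.08$ and $T=\frac{2\pi k}y>3.02$ we have $(s+1)\arctan\frac1T<\frac4{3.02}<\frac\pi2$. So each summand decreases in $T$, hence increases in $y$. Thus $y^sW$ increases, $\cot\pi q$ decreases, and $q$ increases on $(1,8]$, since $\cot$ is decreasing on $(0,\pi)$.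

**Step 8.8: lower bound in terms of $q(\xi)$.** Let $k\ge3$ be odd, so $\xi\le2^{1/3}<8$. On $(1,8]$, $(q(x)-q(\xi))\,\omega_k(x)\ge0$ by Step 8.7. Hence
$$\int_1^8q\,\omega_k\ge q(\xi)\int_1^8\omega_k=-q(\xi)\int_8^\infty\omega_k=-q(\xi)\,\frac{8^{-k}-8^{-2k}}k,$$
and $\int_8^\infty q\,\omega_k\ge0$. So $n_k\ge-q(\xi)\,8^{-k}/k$.

**Step 8.9: $q(\xi)\le4d$.** We need a bound proportional to $d$, because everything else is. If $d>\frac14$, then $q<1<4d$. Let $d\le\frac14$ and $y=\log\xi\le\frac{\log2}3<0.2311$. As $s>2$ and $\frac y{2\pi k}<1$,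
$$y^sW(y)\le2\sum_{k\ge1}\Big(\frac y{2\pi k}\Big)^s\le2\zeta(2)\Big(\frac y{2\pi}\Big)^2<0.005 .$$
With $\cos\pi d\ge\cos\frac\pi4>0.707$, $\cos\pi d-y^sW>0.7$. So $\cot\pi q>0$, $0<\pi q<\frac\pi2$, and $\pi q\le\tan\pi q\le\frac{\sin\pi d}{0.7}\le\frac{\pi d}{0.7}$, whence $q<2d$. In both cases
$$n_k\ge-\frac{4d\,8^{-k}}k\qquad(k\ge3\text{ odd}). \tag{27}$$

**Step 8.10: the end.** We combine the bounds. Since $\sum_{k\text{ odd}\ge3}\frac{8^{-k}}k\le\frac13\cdot\frac{8^{-3}}{1-\frac1{64}}=\frac1{1512}$, (26) and (27) give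
$$n_1\le d\Big(\frac{\log2}2+\frac4{1512}\Big)<0.35\,d. \tag{28}$$
By (23), (25) and (28), $2a_2>0.371\,d-0.35\,d>0$.

## 9. Theorem 1 and the four parts of Theorem 2

*Proof of Theorem 1.* Section 8 gives $a_2>0$, Proposition B gives $a_j>0$ for all $j\ge1$, and Proposition A gives $\alpha_k(H,n)=\varphi_{n-1,k-1}\ge a_{k-1}>0$ for all $n\ge2$, $2\le k\le n$. $\blacksquare$

*Proof of Theorem 2.*

**Part 1.** Positivity of the $a_j$ has just been shown; $\sum a_j=1$ is part of Proposition A.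

**Part 2.** We show that the finite predictors decrease to the $a_j$, by a mass count. All $\varphi_{n,j}$, in particular all $\beta_n=\varphi_{n,n}$, are positive by Theorem 1, so (9) gives $\varphi_{n+1,j}<\varphi_{n,j}$. Let $\varphi_j=\lim_n\varphi_{n,j}$; then $\varphi_j\ge a_j$ by Proposition A. Summing (9) over $1\le j\le n$ and adding $\beta_{n+1}$,
$$1-\sum_{j\le n+1}\varphi_{n+1,j}=(1-\beta_{n+1})\Big(1-\sum_{j\le n}\varphi_{n,j}\Big).$$
Since $1-\varphi_{1,1}=1-\rho(1)=2-2^{2H-1}>0$ and $\beta_{n+1}<1$, induction gives $\sum_{j\le n}\varphi_{n,j}<1$ for every $n$, i.e. $\sum_{k=2}^n\alpha_k(H,n)<1$. By Fatou's lemma (with $\varphi_{n,j}=0$ for $j>n$), $\sum_j\varphi_j\le1=\sum_ja_j$. Together with $\varphi_j\ge a_j$ this forces $\varphi_j=a_j$ for every $j$. So $\alpha_k(H,n)\downarrow a_{k-1}$ strictly, whence $\alpha_k(H,n)>a_{k-1}$. No larger bound uniform in $n$ is possible, because $a_{k-1}$ is the limit.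

**Part 3.** We project in two stages and induct on $h$, for all $n$ at once. The case $h=1$ is Theorem 1. For $h\ge2$, project $\Delta_1$ onto $\Delta_2,\dots,\Delta_{n+h}$, with positive coefficients by Theorem 1, and then project the result onto $\Delta_{1+h},\dots,\Delta_{n+h}$. These last variables are unchanged. Each $\Delta_{1+j}$, $1\le j\le h-1$, is replaced by its projection onto them, which has gap $h-j\in\{1,\dots,h-1\}$ and so positive coefficients, by stationarity and the induction hypothesis. By the tower property the result is the projection of $\Delta_1$ onto $\Delta_{1+h},\dots,\Delta_{n+h}$. Each of its coefficients is a positive number plus sums of products of positive numbers.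

**Part 4.** For $H>\frac12$ this is Theorem 1. For $H=\frac12$ the $\Delta_k$ are independent and all $\alpha_k=0$. Let $H<\frac12$; here the naive argument from signs of correlations does work. By strict concavity of $x\mapsto x^{2H}$ on $[0,\infty)$, $\rho_H(m)<0$ for all $m\ge1$. So $\Sigma=(\rho_H(i-j))_{i,j=1}^n=I-B$ with $B$ symmetric, of zero diagonal and strictly positive off-diagonal entries. Since $\Sigma$ is positive definite (Step 2.1), the largest eigenvalue $\lambda_{\max}$ of $B$ is less than $1$. With $|x|$ the vector of absolute values,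
$$|x^TBx|\le|x|^TB|x|\le\lambda_{\max}\|x\|^2,$$
so every eigenvalue of $B$ has modulus at most $\lambda_{\max}<1$. Hence $Q:=\Sigma^{-1}=\sum_{k\ge0}B^k\ge I+B$ entrywise, and all entries of $Q$ are strictly positive. Rows $i=2,\dots,n$ of $\Sigma Qe_1=e_1$ read $\rho_H(i-1)Q_{11}+\sum_{k=2}^n\rho_H(i-k)Q_{k1}=0$. So $\alpha_k=-Q_{k1}/Q_{11}$ solves the normal equations, and all $\alpha_k<0$. $\blacksquare$
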